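\title{Continuous extension of complex geodesics in $\mathbb{C}$-strictly convex domains}

\begin{abstract}
We prove that every complex geodesic of a bounded, convex, $\mathbb{C}$-strictly convex domain in $\mathbb{C}^n$ with $\mathcal{C}^1$ boundary extends continuously to the closed unit disc, and that the geodesics whose center lies in a fixed compact set form a uniformly equicontinuous family. Once $\mathbb{C}$-strict convexity is phrased with supporting functionals, no boundary regularity is needed, and the extension is a homeomorphism onto its image. An example with smooth boundary shows that $\mathbb{C}$-strict convexity cannot be dropped. The proof differentiates the Schwarz--Pick inequality along deformations of the identity that are built from a left inverse of the geodesic, and rescales the result to a half-plane.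
\end{abstract}

\section{Introduction}

Let $\mathbb{D}$ be the open unit disc in $\mathbb{C}$. For $\zeta,\eta\in\mathbb{D}$ put
\[
[\zeta,\eta]=\left|\frac{\zeta-\eta}{1-\bar\zeta\eta}\right|,\qquad K_{\mathbb{D}}(\zeta,\eta)=\operatorname{artanh}\,[\zeta,\eta].
\]
These are the pseudohyperbolic and the Poincar\'e distance. The \emph{Kobayashi distance} $K_\Omega(z,w)$ on a domain $\Omega\subset\mathbb{C}^n$ is the infimum of $\sum_{j=1}^m K_{\mathbb{D}}(a_j,b_j)$ over all chains of holomorphic maps $f_1,\dots,f_m:\mathbb{D}\to\Omega$ and points $a_j,b_j\in\mathbb{D}$ with $f_1(a_1)=z$, $f_j(b_j)=f_{j+1}(a_{j+1})$ and $f_m(b_m)=w$. It measures how large the holomorphic discs in $\Omega$ are that join $z$ to $w$. Holomorphic maps between domains do not increase it, and on $\mathbb{D}$ it is the Poincar\'e distance by the Schwarz--Pick lemma. A \emph{complex geodesic} of $\Omega$ is a holomorphic map $F:\mathbb{D}\to\Omega$ with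
\[
K_\Omega(F(\zeta),F(\eta))=K_{\mathbb{D}}(\zeta,\eta)\qquad\text{for all }\zeta,\eta\in\mathbb{D}.
\]
By Lempert's work, any two distinct points of a bounded convex domain lie on the image of a complex geodesic.

There is a simple way to recognize a geodesic. If a holomorphic map $F:\mathbb{D}\to\Omega$ has a \emph{left inverse}, that is, a holomorphic $\rho:\Omega\to\mathbb{D}$ with $\rho\circ F=\mathrm{id}_{\mathbb{D}}$, then
\begin{equation}\label{eq:criterion}
K_{\mathbb{D}}(\zeta,\eta)\ \ge\ K_\Omega(F(\zeta),F(\eta))\ \ge\ K_{\mathbb{D}}(\rho(F(\zeta)),\rho(F(\eta)))=K_{\mathbb{D}}(\zeta,\eta),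
\end{equation}
so $F$ is a geodesic. In the unit ball, $\zeta\mapsto\zeta v$ with $|v|=1$ has the left inverse $z\mapsto\langle z,v\rangle$, and it extends to $\overline{\mathbb{D}}$. In the bidisc, $\zeta\mapsto(\zeta,g(\zeta))$ has the left inverse $z\mapsto z_1$ for \emph{every} holomorphic $g:\mathbb{D}\to\mathbb{D}$, and it extends continuously only if $g$ does. What goes wrong is visible in the boundary: as $\zeta\to1$, the point $(\zeta,g(\zeta))$ approaches the flat complex disc $\{1\}\times\overline{\mathbb{D}}$, and nothing forces it to choose a point of that disc. One is led to exclude such flat pieces and to ask whether they are the only obstruction.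

Suppose that $\partial\Omega$ is $\mathcal{C}^1$. For $\xi\in\partial\Omega$ let $T_\xi(\partial\Omega)$ be the tangent space, viewed as a real hyperplane of $\mathbb{C}^n\cong\mathbb{R}^{2n}$, and let $T^{\mathbb{C}}_\xi(\partial\Omega)=T_\xi(\partial\Omega)\cap i\,T_\xi(\partial\Omega)$ be the complex tangent space. A bounded convex domain with $\mathcal{C}^1$ boundary is \emph{$\mathbb{C}$-strictly convex} if
\[
\big(\xi+T^{\mathbb{C}}_\xi(\partial\Omega)\big)\cap\overline\Omega=\{\xi\}\qquad\text{for every }\xi\in\partial\Omega .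
\]
The following question comes from the paper of Maitra \cite{Maitra}: \emph{if $\Omega$ is a bounded convex domain that has $\mathcal{C}^1$ boundary and is $\mathbb{C}$-strictly convex, does every complex geodesic of $\Omega$ extend continuously to $\overline{\mathbb{D}}$?} The answer is yes, with uniformity. Recall that a family of maps $F:\mathbb{D}\to\mathbb{C}^n$ is uniformly equicontinuous if for every $\varepsilon>0$ there is $\delta>0$ such that $|F(\zeta)-F(\eta)|<\varepsilon$ for all members $F$ and all $\zeta,\eta\in\mathbb{D}$ with $|\zeta-\eta|<\delta$.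

\begin{theorem}\label{thm:C1}
Let $\Omega\subset\mathbb{C}^n$ be a bounded convex domain that has $\mathcal{C}^1$ boundary and is $\mathbb{C}$-strictly convex. Then every complex geodesic of $\Omega$ extends continuously to $\overline{\mathbb{D}}$. Moreover, for every compact $K\subset\Omega$, the family of complex geodesics $F$ with $F(0)\in K$ is uniformly equicontinuous on $\mathbb{D}$.
\end{theorem}

The regularity of the boundary serves only to define the tangent space. A \emph{supporting functional} of a convex domain $\Omega$ at $p\in\partial\Omega$ is a nonzero $\mathbb{C}$-linear functional $\ell$ on $\mathbb{C}^n$ with $\operatorname{Re}\ell(z-p)\le0$ for all $z\in\Omega$, hence for all $z\in\overline\Omega$. Consider the condition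
\begin{equation}\tag{$*$}\label{eq:star}
\{z\in\overline\Omega:\ell(z-p)=0\}=\{p\}\quad\text{for every $p\in\partial\Omega$ and every supporting functional $\ell$ at $p$.}
\end{equation}
For $\mathcal{C}^1$ boundaries, \eqref{eq:star} is exactly $\mathbb{C}$-strict convexity (Lemma~\ref{lem:support}), so Theorem~\ref{thm:C1} is contained in the next result.

\begin{theorem}\label{thm:general}
Let $\Omega\subset\mathbb{C}^n$ be a bounded convex domain that satisfies \eqref{eq:star}; no boundary regularity is assumed. Then both conclusions of Theorem~\ref{thm:C1} hold. In addition, the extension $\overline F$ of each complex geodesic $F$ is a homeomorphism of $\overline{\mathbb{D}}$ onto its image, with $\overline F(\partial\mathbb{D})\subset\partial\Omega$.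
\end{theorem}

For $n=1$ condition \eqref{eq:star} always holds, and a conformal map $F$ of $\mathbb{D}$ onto $\Omega$ is a geodesic with left inverse $F^{-1}$. Theorem~\ref{thm:general} then says that a conformal map onto a bounded convex plane domain extends to a homeomorphism of the closures. For $n\ge2$ the condition is needed, however smooth the boundary.

\begin{proposition}\label{prop:counter}
For each $n\ge2$ there is a bounded convex domain in $\mathbb{C}^n$ with $\mathcal{C}^\infty$ boundary that has a complex geodesic with no continuous extension to $\overline{\mathbb{D}}$.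
\end{proposition}

Section~\ref{sec:linear} treats geodesics with a linear left inverse. There the theorem takes a few lines, Proposition~\ref{prop:counter} is proved, and one sees what has to be replaced in general. Sections~\ref{sec:ineq}--\ref{sec:equi} prove equicontinuity; the central step is Proposition~\ref{prop:key}, whose proof is shorter for $\mathcal{C}^1$ boundaries and is given for them first. Section~\ref{sec:inj} proves injectivity. Throughout, $|\cdot|$ denotes the Euclidean norm on $\mathbb{C}^n$ and the operator norm on the dual space $(\mathbb{C}^n)^*$.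

\section{Supporting functionals}\label{sec:support}

\begin{lemma}\label{lem:support}
Let $\Omega\subset\mathbb{C}^n$ be a bounded convex domain and $p\in\partial\Omega$. Then there is a supporting functional at $p$. If $\partial\Omega$ is $\mathcal{C}^1$, there is exactly one of norm $1$, denoted $\ell_p$, and $\ker\ell_p=T^{\mathbb{C}}_p(\partial\Omega)$. In particular, for $\mathcal{C}^1$ boundaries \eqref{eq:star} is equivalent to $\mathbb{C}$-strict convexity.
\end{lemma}

\begin{proof}
The map $\ell\mapsto\lambda=\operatorname{Re}\ell$ is a bijection from $\mathbb{C}$-linear to $\mathbb{R}$-linear functionals, with inverse $\ell(v)=\lambda(v)-i\lambda(iv)$. Since $p$ lies outside the open convex set $\Omega$, the separation theorem gives $\lambda\ne0$ with $\lambda(z-p)\le0$ on $\Omega$, and the corresponding $\ell$ is a supporting functional.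

Let $\partial\Omega$ be $\mathcal{C}^1$ and $T=T_p(\partial\Omega)$. If $\ell$ is supporting at $p$, the restriction of $\lambda$ to the hypersurface $\partial\Omega$ has a maximum at $p$, so $\lambda$ vanishes on $T$, and $\ker\lambda=T$ because both are real hyperplanes. This determines $\lambda$ up to a nonzero real factor. The factor is positive, since otherwise $\lambda(z-p)$ would vanish on the open set $\Omega$. Finally $\ell(v)=0$ if and only if $v\in T$ and $iv\in T$, that is, $v\in T\cap iT$.
\end{proof}

If $\ell$ is supporting at $p$, then $\operatorname{Re}\ell(z-p)<0$ on $\Omega$, because $\Omega$ is open. So if $p'\in\overline\Omega$ and $\ell(p'-p)=0$, the segment $[p,p']$ lies in $\partial\Omega$. Hence a domain whose boundary contains no segment satisfies \eqref{eq:star}. The condition asks for less.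

\begin{example}\label{ex:square}
Let $\mu(z)=\max(|\operatorname{Re}z|,|\operatorname{Im}z|)$ and $\Omega=\{(z,w)\in\mathbb{C}^2:\mu(z)^2+|w|^2<1\}$. The boundary contains the segment $\{(1+iy,0):|y|\le1\}$, and it is not $\mathcal{C}^1$, since both $z$ and $-iz$ are supporting functionals at $(1+i,0)$. Yet \eqref{eq:star} holds. Let $\ell(z,w)=\alpha z+\beta w$ be supporting at $p=(z_0,w_0)$, and suppose $p'\in\overline\Omega\setminus\{p\}$ has $\ell(p'-p)=0$. On $[p,p']\subset\partial\Omega$ the convex functions $\mu^2$ and $|w|^2$ have constant sum, so both are affine there and $w$ is constant. Thus $p'-p=(v,0)$ with $v\neq0$, and $\alpha v=0$ gives $\alpha=0$. Testing $\operatorname{Re}\beta(w-w_0)\le0$ on the points $(0,w)$, $|w|\le1$, gives $|w_0|=1$. Then $\mu(z_0)=\mu(z_0+v)=0$ and $v=0$, a contradiction.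
\end{example}

\section{Geodesics with a linear left inverse}\label{sec:linear}

Let $\Omega$ be a bounded convex domain contained in $\mathbb{D}\times\mathbb{C}^{n-1}$, and let $F(\zeta)=(\zeta,g(\zeta))$ be a holomorphic map of $\mathbb{D}$ into $\Omega$. By \eqref{eq:criterion} it is a geodesic, with left inverse $\rho(z)=z_1$. Assume \eqref{eq:star} and suppose that $F$ is not uniformly continuous. Then there are $\zeta_k,\eta_k\in\mathbb{D}$ with a common limit $\sigma\in\partial\mathbb{D}$ such that $F(\zeta_k)\to p$, $F(\eta_k)\to q$ and $p\ne q$. The contradiction comes from two facts.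
\begin{itemize}
\item[(a)] The functional $\ell=\bar\sigma\,d\rho$, $\ell(v)=\bar\sigma v_1$, is supporting at $p$: we have $p_1=\sigma$, so $p\in\partial\Omega$, and $\operatorname{Re}\ell(z-p)=\operatorname{Re}(\bar\sigma z_1)-1<0$ on $\Omega$.
\item[(b)] We have $\ell(q-p)=0$, because $q_1=\sigma=p_1$.
\end{itemize}
By \eqref{eq:star}, $q=p$. So $F$ is uniformly continuous and extends to $\overline{\mathbb{D}}$. Without \eqref{eq:star} the argument only places $q$ in the complex hyperplane $p+\ker\ell$, and no more is true.

\begin{proof}[Proof of Proposition~\ref{prop:counter}]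
We round off the bidisc and keep part of its flat boundary. Let $\psi(t)=0$ for $t\le1$ and $\psi(t)=\int_1^te^{-1/(u-1)}\,du$ for $t>1$. The derivative $\psi'$ is $\mathcal{C}^\infty$, nonnegative and nondecreasing, positive for $t>1$, and tends to $1$ at infinity. So $\psi$ is $\mathcal{C}^\infty$, convex, nondecreasing and unbounded. Put
\[
r(z)=|z_1|^2+\psi(|z_2|^2)+|z_3|^2+\dots+|z_n|^2-1,\qquad\Omega=\{r<0\}.
\]
A nondecreasing convex function of a convex function is convex, so $r$ is convex and $\Omega\ni0$ is a convex domain. It is bounded because $\psi$ is unbounded. We have $\partial r/\partial\bar z_j=z_j$ for $j\ne2$ and $\partial r/\partial\bar z_2=\psi'(|z_2|^2)z_2$. At a point with $r=0$ and $z_j=0$ for all $j\ne2$ we have $\psi(|z_2|^2)=1$, so $|z_2|>1$ and $\partial r/\partial\bar z_2\ne0$. Thus $dr\neq0$ on $\{r=0\}$, and $\partial\Omega$ is $\mathcal{C}^\infty$.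

Let $g(\zeta)=\frac12\exp\big(-\frac{1+\zeta}{1-\zeta}\big)$. The function $\frac{1+\zeta}{1-\zeta}$ has positive real part on $\mathbb{D}$, is purely imaginary on $\partial\mathbb{D}\setminus\{1\}$, and tends to $+\infty$ along the radius ending at $1$. So $|g|<\frac12$ on $\mathbb{D}$, $|g|=\frac12$ on $\partial\mathbb{D}\setminus\{1\}$, and $g\to0$ radially at $1$. A continuous extension of $g$ would have both modulus $\frac12$ and value $0$ at $1$, so none exists. The map $F(\zeta)=(\zeta,g(\zeta),0,\dots,0)$ satisfies $r(F(\zeta))=|\zeta|^2-1<0$, and $z\mapsto z_1$ maps $\Omega$ into $\mathbb{D}$. By \eqref{eq:criterion}, $F$ is a complex geodesic of $\Omega$, and it has no continuous extension to $\overline{\mathbb{D}}$.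
\end{proof}

In this domain the complex tangent hyperplane $\{z_1=1\}$ at $(1,0,\dots,0)$ meets $\overline\Omega$ in the disc $\{(1,w,0,\dots,0):|w|\le1\}$.

A general geodesic of a convex domain still has a left inverse $\rho$, but $\rho$ is not linear and we know nothing about it at $\partial\Omega$. We shall use only its differential $N(\zeta)$ at the points $F(\zeta)$. Fact (a) survives: limits of $\bar\zeta N(\zeta)/|N(\zeta)|$ are supporting functionals (Lemma~\ref{lem:limitN}). Fact (b) came from $\rho(p)=\rho(q)$ and the linearity of $\rho$. What replaces it is one real inequality, (B) below, for each pair of points of $\mathbb{D}$, while the complex equation $\ell(q-p)=0$ is wanted. To close this gap is the main task.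

\section{Left inverses and two inequalities}\label{sec:ineq}

We first collect the facts from one variable that will be used.
\begin{itemize}
\item[(F1)] \emph{Schwarz--Pick lemma.} If $f:\mathbb{D}\to\mathbb{D}$ is holomorphic, then $[f(\zeta),f(\eta)]\le[\zeta,\eta]$. If $f(0)=0$ and $|f(\zeta)|=|\zeta|$ for one $\zeta\neq0$, then $f$ is a rotation.
\item[(F2)] We have $1-[\zeta,\eta]^2=(1-|\zeta|^2)(1-|\eta|^2)/|1-\bar\zeta\eta|^2$. For $a\in\mathbb{D}$ the automorphism $\varphi_a(\xi)=\frac{\xi+a}{1+\bar a\xi}$ of $\mathbb{D}$ satisfies $\varphi_a(0)=a$, $\varphi_a'(0)=1-|a|^2$, $|\varphi_a^{-1}(\zeta)|=[a,\zeta]$ and $|\varphi_a(\xi)|=[-a,\xi]$.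
\item[(F3)] \emph{Harnack's inequality.} If $u\ge0$ is harmonic on $\mathbb{D}$ and $[\zeta,\eta]\le c<1$, then $u(\zeta)\le\frac{1+c}{1-c}\,u(\eta)$. (Apply the usual form, with center $0$, to $u\circ\varphi_\eta$.)
\item[(F4)] \emph{Maximum principle.} If $h$ is holomorphic on a plane domain, $\operatorname{Re}h\ge0$ everywhere (or $\le0$ everywhere), and $\operatorname{Re}h$ vanishes at one point, then $h$ is an imaginary constant.
\item[(F5)] If $h$ is holomorphic on $\mathbb{D}$ and $\operatorname{Re}h\ge0$, then $|h(\zeta)|\le|\operatorname{Im}h(0)|+\operatorname{Re}h(0)\frac{1+|\zeta|}{1-|\zeta|}$. (If $\operatorname{Re}h(0)=0$, use (F4). Otherwise write $h=i\operatorname{Im}h(0)+\operatorname{Re}h(0)\frac{1+w}{1-w}$ with $w:\mathbb{D}\to\mathbb{D}$, $w(0)=0$, and use $|w(\zeta)|\le|\zeta|$.)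
\end{itemize}

In this section $\Omega$ is any bounded convex domain. The \emph{Carath\'eodory distance} $C_\Omega(z,w)$ is the supremum of $K_{\mathbb{D}}(f(z),f(w))$ over all holomorphic $f:\Omega\to\mathbb{D}$. The one deep result that we use is Lempert's theorem \cite{Lempert,RoydenWong}, see \cite{JP}: on a bounded convex domain, $C_\Omega=K_\Omega$. It gives the converse of the criterion \eqref{eq:criterion}.

\begin{lemma}\label{lem:leftinverse}
Every complex geodesic $F$ of $\Omega$ has a left inverse.
\end{lemma}

\begin{proof}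
In the supremum defining $C_\Omega(F(0),F(\frac12))$ we may compose with automorphisms of $\mathbb{D}$ and use only maps with $f(F(0))=0$. By Montel's theorem a maximizing sequence has a locally uniform limit $\rho_0:\Omega\to\overline{\mathbb{D}}$ along a subsequence. Since $\rho_0(F(0))=0$, the maximum principle gives $\rho_0(\Omega)\subset\mathbb{D}$, and
\[
K_{\mathbb{D}}\big(0,\rho_0(F(\tfrac12))\big)=C_\Omega\big(F(0),F(\tfrac12)\big)=K_\Omega\big(F(0),F(\tfrac12)\big)=K_{\mathbb{D}}(0,\tfrac12).
\]
So $\rho_0\circ F$ fixes $0$ and has modulus $\frac12$ at $\frac12$. By (F1) it is a rotation, and composing $\rho_0$ with the inverse rotation gives $\rho$.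
\end{proof}

Fix a geodesic $F$ and a left inverse $\rho$, and put $N(\zeta)=d\rho_{F(\zeta)}\in(\mathbb{C}^n)^*$. The map $N$ is holomorphic on $\mathbb{D}$, and differentiating $\rho\circ F=\mathrm{id}$ gives
\begin{equation}\label{eq:NF}
N(\zeta)F'(\zeta)=1 .
\end{equation}
In particular $N(\zeta)\neq0$. To learn how $N(\zeta)$ acts on vectors other than $F'(\zeta)$, we push the disc $F(\mathbb{D})$ toward a point $z\in\Omega$ and project back by $\rho$. Convexity keeps the pushed disc in $\Omega$, so for $0\le t<1$
\[
f_t=\rho\circ\big((1-t)F+tz\big)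
\]
is a holomorphic self-map of $\mathbb{D}$, with $f_0=\mathrm{id}$ and initial velocity
\[
X_z(\zeta)=\partial_tf_t(\zeta)\big|_{t=0}=N(\zeta)\big(z-F(\zeta)\big).
\]
We think of $X_z$ as a holomorphic vector field on $\mathbb{D}$; the formula defines it for $z\in\overline\Omega$ as well. By (F1) the distance $[f_t(\zeta),f_t(\eta)]$ is largest at $t=0$, so its derivative at $t=0^+$ is $\le0$. We write this out in two cases.

\begin{lemma}\label{lem:AB}
For $z\in\Omega$ and $\zeta\in\mathbb{D}$,
\begin{equation}\tag{A}\label{eq:A}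
\operatorname{Re}\,\bar\zeta\,N(\zeta)\big(z-F(\zeta)\big)\le|X_z(0)|\,(1-|\zeta|^2).
\end{equation}
For $\zeta\ne\eta$ in $\mathbb{D}$,
\begin{equation}\tag{B}\label{eq:B}
\operatorname{Re}\frac{N(\zeta)\big(F(\eta)-F(\zeta)\big)}{(\eta-\zeta)(1-\bar\eta\zeta)}\ge0 .
\end{equation}
\end{lemma}

\begin{proof}
For \eqref{eq:A} compare $\zeta$ with $0$. Let $a=X_z(0)$ and $\Phi(t)=\dfrac{f_t(\zeta)-f_t(0)}{1-\overline{f_t(0)}f_t(\zeta)}$. Then $\Phi(0)=\zeta$ and $|\Phi(t)|\le|\zeta|$, so $\operatorname{Re}\bar\zeta\,\Phi'(0)=\frac12\frac{d}{dt}|\Phi|^2\big|_{t=0^+}\le0$. At $t=0$ the numerator of $\Phi$ equals $\zeta$ and has derivative $X_z(\zeta)-a$, and the denominator equals $1$ and has derivative $-\bar a\zeta$. Hence $\Phi'(0)=X_z(\zeta)-a+\bar a\zeta^2$, and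
\[
\operatorname{Re}\bar\zeta X_z(\zeta)\le\operatorname{Re}(a\bar\zeta)-|\zeta|^2\operatorname{Re}(\bar a\zeta)=(1-|\zeta|^2)\operatorname{Re}(a\bar\zeta)\le|a|\,(1-|\zeta|^2).
\]

For \eqref{eq:B} take $z=F(\eta)$. Then $f_t(\eta)=\rho(F(\eta))=\eta$ for all $t$. With $m(\zeta)=\frac{\zeta-\eta}{1-\bar\eta\zeta}$, (F1) reads $|m(f_t(\zeta))|\le|m(\zeta)|$, with equality at $t=0$. Since $m(\zeta)\ne0$ we may differentiate $\log|m(f_t(\zeta))|$ at $t=0^+$, which gives $\operatorname{Re}\big[\frac{m'(\zeta)}{m(\zeta)}X_{F(\eta)}(\zeta)\big]\le0$. From $m'(\zeta)=\frac{1-|\eta|^2}{(1-\bar\eta\zeta)^2}$ we get $\frac{m'(\zeta)}{m(\zeta)}=-\frac{1-|\eta|^2}{(\eta-\zeta)(1-\bar\eta\zeta)}$, and \eqref{eq:B} follows.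
\end{proof}

Inequality \eqref{eq:A} says that near $\partial\mathbb{D}$ the field $X_z$ has almost no outward component. Inequality \eqref{eq:B} says that $X_{F(\eta)}$ points into the hyperbolic discs centered at $\eta$. For the graphs of Section~\ref{sec:linear} we have $X_z(\zeta)=z_1-\zeta$, and the quotient in \eqref{eq:B} is $1/(1-\bar\eta\zeta)$.

\medskip\noindent\textbf{Standing notation for Sections~\ref{sec:bounded}--\ref{sec:equi}.} The domain $\Omega$ is bounded, convex and satisfies \eqref{eq:star}; $K\subset\Omega$ is compact, $r_0=\operatorname{dist}(K,\partial\Omega)$, $D=\operatorname{diam}\Omega$ and $M=D/r_0$. The maps $F_k$ are complex geodesics with $F_k(0)\in K$, with chosen left inverses $\rho_k$ and $N_k(\zeta)=d(\rho_k)_{F_k(\zeta)}$. A single geodesic is the case $F_k=F$, $K=\{F(0)\}$. Since $|\rho_k|<1$ on the ball of radius $r_0$ about $F_k(0)$, Cauchy's estimate on complex lines gives $|N_k(0)|\le1/r_0$. So \eqref{eq:A} and continuity in $z$ give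
\begin{equation}\label{eq:AM}
\operatorname{Re}\,\bar\zeta\,N_k(\zeta)\big(z-F_k(\zeta)\big)\le M(1-|\zeta|^2)\qquad(z\in\overline\Omega,\ \zeta\in\mathbb{D},\ k\ge1).
\end{equation}

\section{Points at bounded hyperbolic distance}\label{sec:bounded}

Condition \eqref{eq:star} forbids nonconstant holomorphic discs in $\partial\Omega$. So a geodesic, seen from a point $\zeta_k$ that tends to $\partial\mathbb{D}$, looks constant.

\begin{lemma}\label{lem:bounded}
Let $\zeta_k\in\mathbb{D}$ with $|\zeta_k|\to1$.
\begin{itemize}
\item[(i)] All limit points of $F_k(\zeta_k)$ lie in $\partial\Omega$. If $[\zeta_k,\zeta_k']\le c<1$, then $F_k(\zeta_k)-F_k(\zeta_k')\to0$.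
\item[(ii)] $(1-|\zeta_k|^2)\,|F_k'(\zeta_k)|\to0$ and $(1-|\zeta_k|^2)/|N_k(\zeta_k)|\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $G_k=F_k\circ\varphi_{\zeta_k}$, and let $G:\mathbb{D}\to\overline\Omega$ be a locally uniform limit of a subsequence. We claim that $G$ is a constant in $\partial\Omega$. Fix $\xi\in\mathbb{D}$. By (F2), $1-|\varphi_{\zeta_k}(\xi)|^2\le(1-|\zeta_k|^2)/(1-|\xi|)^2\to0$, so
\[
K_\Omega\big(F_k(0),G_k(\xi)\big)=K_{\mathbb{D}}\big(0,\varphi_{\zeta_k}(\xi)\big)\to\infty .
\]
The function $K_\Omega$ is finite and continuous on $\Omega\times\Omega$: if the ball of radius $r$ about $z$ lies in $\Omega$, an affine disc gives $K_\Omega(z,w)\le\operatorname{artanh}(|w-z|/r)$ for $|w-z|<r$, and the triangle inequality does the rest. As $F_k(0)$ stays in $K$, we get $G(\xi)\in\partial\Omega$. Let $p=G(0)$ and let $\ell$ be a supporting functional at $p$. The holomorphic function $\ell(G-p)$ has nonpositive real part and vanishes at $0$, so it vanishes identically by (F4). By \eqref{eq:star}, $G\equiv p$.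

By Montel's theorem every subsequence of the bounded sequence $(G_k)$ has a locally uniformly convergent subsequence. So the limit points of $G_k(0)=F_k(\zeta_k)$ lie in $\partial\Omega$, and $G_k-G_k(0)\to0$ locally uniformly. Now $F_k(\zeta_k')=G_k(\xi_k)$ with $|\xi_k|=[\zeta_k,\zeta_k']\le c$, which proves (i). Also $G_k'(0)=(1-|\zeta_k|^2)F_k'(\zeta_k)\to0$, and $1/|N_k(\zeta_k)|\le|F_k'(\zeta_k)|$ by \eqref{eq:NF}. This proves (ii).
\end{proof}

Part (ii) makes the error term in \eqref{eq:AM} negligible against $|N_k|$, and this gives the general form of fact (a).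

\begin{lemma}\label{lem:limitN}
Let $|\zeta_k|\to1$ and $F_k(\zeta_k)\to p$. Then $p\in\partial\Omega$, and every limit point of $\bar\zeta_kN_k(\zeta_k)/|N_k(\zeta_k)|$ is a supporting functional at $p$ of norm $1$. If $\partial\Omega$ is $\mathcal{C}^1$, the sequence converges to $\ell_p$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:bounded}(i) gives $p\in\partial\Omega$. A limit point $\ell$ has norm $1$. Divide \eqref{eq:AM} at $\zeta=\zeta_k$ by $|N_k(\zeta_k)|$. Along the subsequence the left side tends to $\operatorname{Re}\ell(z-p)$, and the right side tends to $0$ by Lemma~\ref{lem:bounded}(ii). In the $\mathcal{C}^1$ case $\ell_p$ is the only possible limit point of this bounded sequence, by Lemma~\ref{lem:support}.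
\end{proof}

Lemma~\ref{lem:bounded} carries no rate, and a radius of $\mathbb{D}$ has infinite hyperbolic length, so small oscillations could add up along it. For bounded holomorphic maps in general they do.

\begin{example}\label{ex:slow}
Let $w(\zeta)=\log\frac{2e}{1-\zeta}$ and $f=\exp(i\log w)$, with principal branches; note $\operatorname{Re}w>1$. Then $|f|\le e^{\pi/2}$ and $f'=if/\big(w\,(1-\zeta)\big)$, so
\[
(1-|\zeta|^2)|f'(\zeta)|\le2e^{\pi/2}\,\frac{1-|\zeta|}{|1-\zeta|}\,\frac1{|w(\zeta)|}.
\]
This tends to $0$ as $|\zeta|\to1$: near $1$ because $|w|\to\infty$ and $1-|\zeta|\le|1-\zeta|$, away from $1$ because $1-|\zeta|\to0$. But $f(r)=\exp\big(i\log\log\frac{2e}{1-r}\big)$ has no limit as $r\to1$.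
\end{example}

\section{Two points on a radius}\label{sec:key}

We must therefore compare the values of $F_k$ at two points of a radius whose hyperbolic distance tends to infinity. This is where \eqref{eq:B} enters.

\begin{proposition}\label{prop:key}
Let $\eta_k\in\mathbb{D}\setminus\{0\}$, $\sigma_k=\eta_k/|\eta_k|$ and $\delta_k\in(0,1)$, and assume that $\delta_k\to0$ and $\varepsilon_k=(1-|\eta_k|)/\delta_k\to0$. If $F_k(\sigma_k(1-\delta_k))\to p$ and $F_k(\eta_k)\to q$, then $p=q$.
\end{proposition}

Applying \eqref{eq:B} only at $\zeta=\sigma_k(1-\delta_k)$ would control the real part of $\ell(q-p)$ and nothing else. But by Lemma~\ref{lem:bounded} every point at bounded hyperbolic distance from $\sigma_k(1-\delta_k)$ is also mapped close to $p$, and the denominator in \eqref{eq:B} turns as $\zeta$ moves among these points. To use all of them we magnify $\mathbb{D}$ near $\sigma_k$ by the factor $1/\delta_k$.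

\subsection*{Step 1: rescaling}
Let $\mathbb{H}=\{s\in\mathbb{C}:\operatorname{Re}s>0\}$ and $\zeta_k(s)=\sigma_k(1-\delta_ks)$. Then $\zeta_k(1)=\sigma_k(1-\delta_k)$ and $\zeta_k(\varepsilon_k)=\eta_k$: in the coordinate $s$ the first point is $1$, and the second tends to the boundary point $0$ of $\mathbb{H}$. For $s,s'\in\mathbb{C}$,
\begin{equation}\label{eq:scale}
\zeta_k(s')-\zeta_k(s)=\sigma_k\delta_k(s-s'),\qquad1-\overline{\zeta_k(s')}\,\zeta_k(s)=\delta_k\big(s+\bar s'-\delta_k\bar s's\big).
\end{equation}
Let $L\subset\mathbb{H}$ be compact. With $s'=s$, \eqref{eq:scale} gives $1-|\zeta_k(s)|^2=\delta_k(2\operatorname{Re}s-\delta_k|s|^2)$. So $\zeta_k(L)\subset\mathbb{D}$ for large $k$, and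
\begin{equation}\label{eq:depth}
1-|\zeta_k(s)|^2\le2\delta_k|s|,\qquad1-|\zeta_k(1)|^2\ge\delta_k .
\end{equation}
With $s'=1$, \eqref{eq:scale} gives $[\zeta_k(1),\zeta_k(s)]=\frac{|s-1|}{|s+1-\delta_ks|}\to\frac{|s-1|}{|s+1|}$ uniformly on $L$. The limit is less than $1$ on $\mathbb{H}$, so there is $c_L<1$ with
\begin{equation}\label{eq:cL}
[\zeta_k(1),\zeta_k(s)]\le c_L\qquad(s\in L,\ k\text{ large}).
\end{equation}
By Lemma~\ref{lem:bounded}(i), $p\in\partial\Omega$ and $F_k(\zeta_k(s))\to p$ for every $s\in\mathbb{H}$. Finally take $s'=\varepsilon_k$ in \eqref{eq:scale}, insert the result in \eqref{eq:B} for $F_k$, $\zeta_k(s)$, $\eta_k$, and multiply by $\delta_k^2$. For each $s\in\mathbb{H}$ and large $k$ we have $s\ne\varepsilon_k$ and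
\begin{equation}\label{eq:Bscaled}
\operatorname{Re}\frac{\bar\sigma_kN_k(\zeta_k(s))\big(F_k(\eta_k)-F_k(\zeta_k(s))\big)}{(s-\varepsilon_k)(s+\varepsilon_k-\delta_k\varepsilon_ks)}\ge0 .
\end{equation}
The denominator tends to $s^2$, and the vector in the numerator tends to $q-p$. It remains to normalize $N_k$ and pass to the limit.

\subsection*{Step 2: the end of the proof for $\mathcal{C}^1$ boundaries}
Fix $s\in\mathbb{H}$. Since $\bar\sigma_k=\overline{\zeta_k(s)}/(1-\delta_k\bar s)$, Lemma~\ref{lem:limitN} gives $\bar\sigma_kN_k(\zeta_k(s))/|N_k(\zeta_k(s))|\to\ell_p$, the same limit for every $s$. Divide \eqref{eq:Bscaled} by $|N_k(\zeta_k(s))|$ and let $k\to\infty$. With $c=\ell_p(q-p)$,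
\begin{equation}\label{eq:limit}
\operatorname{Re}\frac{c}{s^2}\ge0\qquad\text{for all }s\in\mathbb{H}.
\end{equation}
As $s=e^{i\theta}$ runs over $|\theta|<\frac\pi2$, the number $s^{-2}=e^{-2i\theta}$ runs over the unit circle without $-1$. By continuity $\operatorname{Re}(c\,\omega)\ge0$ for all $|\omega|=1$, which forces $c=0$. Thus $\ell_p(q-p)=0$ with $q\in\overline\Omega$, and $q=p$ by \eqref{eq:star}.

The doubling of the angle has a geometric meaning. In the coordinate $s$ the field $X_{F_k(\eta_k)}$ becomes $-\bar\sigma_kX_{F_k(\eta_k)}/\delta_k$, which after multiplication by positive numbers tends pointwise to the constant $-c$. The derivative of $\operatorname{Re}(1/s)$ in the direction $-c$ is $\operatorname{Re}(c/s^2)$, and $\{\operatorname{Re}(1/s)>\frac1{2R}\}$ is the disc $|s-R|<R$. So \eqref{eq:limit} says that the constant field $-c$ never points out of a disc tangent to $\partial\mathbb{H}$ at $0$. At the point $s=R(1+e^{2i\theta})=2R\cos\theta\,e^{i\theta}$ of the bounding circle the outer normal is $e^{2i\theta}$, which makes a full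 turn; see Figure~\ref{fig:horo}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,-2) -- (0,2) node[left] {$\partial\mathbb{H}$};
\draw[gray] (0,0) -- (3.7,0);
\draw[thick] (1.6,0) circle (1.6);
\draw (0,0) -- (2.147,1.504) -- (1.6,0);
\draw (0.6,0) arc (0:35:0.6);
\node at (0.85,0.25) {$\theta$};
\draw (1.95,0) arc (0:70:0.35);
\node at (2.2,0.33) {$2\theta$};
\fill (0,0) circle (1.2pt) node[left] {$0$};
\fill (1.6,0) circle (1.2pt) node[below] {$R$};
\fill (2.147,1.504) circle (1.2pt) node[above right] {$s$};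
\draw[->,very thick] (2.147,1.504) -- ++(0.45,-0.45);
\draw[->,very thick] (0.374,1.028) -- ++(0.45,-0.45);
\draw[->,very thick] (2.4,-1.386) -- ++(0.45,-0.45);
\end{tikzpicture}
\caption{A disc of center $R$ tangent at $0$ to the boundary of the right half-plane $\mathbb{H}$. At the point $s$ of the circle with $\arg s=\theta$ the outer normal has argument $2\theta$, so it makes a full turn as $\theta$ runs over $(-\frac\pi2,\frac\pi2)$. A nonzero constant vector field (arrows) therefore points out of the disc at some point of the circle inside $\mathbb{H}$.}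
\label{fig:horo}
\end{figure}

\subsection*{Step 3: the end of the proof in general}
If $p$ is a corner, the limit functional may depend on $s$. The inequalities \eqref{eq:limit} then concern different numbers $c(s)$ and cannot be combined. The remedy is to divide by the number $|N_k(\zeta_k(1))|$, which does not depend on $s$. The normalized maps stay holomorphic in $s$, and the maximum principle ties the values $c(s)$ together. For a limit to exist, $|N_k|$ must be bounded at $\zeta_k(s)$ in terms of its value at $\zeta_k(1)$. This follows from Harnack's inequality, because $|N_k|$ is controlled from both sides by a holomorphic function with nonnegative real part.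

\begin{lemma}\label{lem:harnackN}
For $c<1$ there is a constant $C$, independent of $k$, such that
\[
|N_k(\zeta)|\le C\big(|N_k(\zeta')|+1-|\zeta|^2\big)\qquad\text{whenever }|\zeta|,|\zeta'|\ge\tfrac12\text{ and }[\zeta,\zeta']\le c .
\]
\end{lemma}

\begin{proof}
The function $g_k(\zeta)=N_k(\zeta)\big(F_k(\zeta)-F_k(0)\big)/\zeta$ is holomorphic on $\mathbb{D}$, since the numerator vanishes at $0$, and \eqref{eq:B} with $\eta=0$ says that $\operatorname{Re}g_k\ge0$. For $|e|<r_0$ the point $z=F_k(0)+e$ lies in $\Omega$, and \eqref{eq:AM} reads $\operatorname{Re}\bar\zeta N_k(\zeta)e-|\zeta|^2\operatorname{Re}g_k(\zeta)\le M(1-|\zeta|^2)$. Take the supremum over $e$ and divide by $|\zeta|\in[\frac12,1)$: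
\[
r_0|N_k(\zeta)|\le\operatorname{Re}g_k(\zeta)+2M(1-|\zeta|^2).
\]
By (F3) and the definition of $g_k$, $\operatorname{Re}g_k(\zeta)\le\frac{1+c}{1-c}\operatorname{Re}g_k(\zeta')\le\frac{1+c}{1-c}\,2D\,|N_k(\zeta')|$.
\end{proof}

Put $\nu_k=|N_k(\zeta_k(1))|$ and $H_k(s)=\bar\sigma_kN_k(\zeta_k(s))/\nu_k$. By \eqref{eq:depth} and Lemma~\ref{lem:bounded}(ii), $\delta_k/\nu_k\to0$. For compact $L\subset\mathbb{H}$ and large $k$, \eqref{eq:cL}, Lemma~\ref{lem:harnackN} and \eqref{eq:depth} give $|H_k(s)|\le C(1+2|s|\delta_k/\nu_k)$ on $L$, so the $H_k$ are uniformly bounded there. By Montel's theorem and a diagonal argument over an exhaustion of $\mathbb{H}$, a subsequence converges locally uniformly to a holomorphic map $H:\mathbb{H}\to(\mathbb{C}^n)^*$ with $|H(1)|=1$.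

Divide \eqref{eq:AM} at $\zeta=\zeta_k(s)$ by $\nu_k$. The left side is $\operatorname{Re}\,(1-\delta_k\bar s)H_k(s)\big(z-F_k(\zeta_k(s))\big)$, and the right side is at most $2M|s|\delta_k/\nu_k\to0$. Hence
\[
\operatorname{Re}H(s)(z-p)\le0\qquad(z\in\overline\Omega,\ s\in\mathbb{H}).
\]
In particular $H(1)$ is a supporting functional at $p$, and the holomorphic function $c(s)=H(s)(q-p)$ has $\operatorname{Re}c\le0$ on $\mathbb{H}$. Dividing \eqref{eq:Bscaled} by $\nu_k$ gives $\operatorname{Re}\big(c(s)/s^2\big)\ge0$ on $\mathbb{H}$. At $s=1$ the two inequalities give $\operatorname{Re}c(1)=0$, so $c\equiv iy$ with $y\in\mathbb{R}$ by (F4). At $s=e^{\pm i\pi/4}$ we have $s^2=\pm i$, so $\pm y\ge0$ and $y=0$. Thus $H(1)(q-p)=0$, and $q=p$ by \eqref{eq:star}. This proves Proposition~\ref{prop:key}. \qed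

\section{Uniform equicontinuity}\label{sec:equi}

Two points of $\mathbb{D}$ that are close to each other and to $\partial\mathbb{D}$ can be moved inward along their radii to a common depth at which they are at bounded hyperbolic distance. The radial moves are controlled by the next lemma, and the last comparison by Lemma~\ref{lem:bounded}.

\begin{lemma}\label{lem:radial}
Let $\zeta_k\in\mathbb{D}\setminus\{0\}$ and $d_k\in(0,1)$ with $1-|\zeta_k|\le d_k\to0$, and put $u_k=(1-d_k)\zeta_k/|\zeta_k|$. Then $F_k(\zeta_k)-F_k(u_k)\to0$.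
\end{lemma}

\begin{proof}
It suffices to find in every subsequence a further one along which the claim holds. So we may assume that $(1-|\zeta_k|)/d_k\to t\in[0,1]$ and that $F_k(u_k)\to p$, $F_k(\zeta_k)\to q$. If $t=0$, Proposition~\ref{prop:key} with $\eta_k=\zeta_k$ and $\delta_k=d_k$ gives $p=q$. If $t>0$, then $1-|\zeta_k|^2\ge1-|\zeta_k|\ge\frac t2d_k$ for large $k$, and $1-|u_k|^2\ge d_k$. Since the points lie on one radius, $1-\bar\zeta_ku_k=(1-|\zeta_k|)+|\zeta_k|d_k\le2d_k$. By (F2), $1-[\zeta_k,u_k]^2\ge t/8$, and Lemma~\ref{lem:bounded}(i) gives $p=q$.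
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C1} and of the first assertion of Theorem~\ref{thm:general}]
Let $\Omega$ satisfy \eqref{eq:star}; by Lemma~\ref{lem:support} this covers Theorem~\ref{thm:C1}. Suppose that uniform equicontinuity fails for a compact $K$. Then there are $\varepsilon>0$, geodesics $F_k$ with $F_k(0)\in K$ and points $\zeta_k,\eta_k\in\mathbb{D}$ with $|\zeta_k-\eta_k|\to0$ and $|F_k(\zeta_k)-F_k(\eta_k)|\ge\varepsilon$. Cauchy's estimate gives $|F_k'(\zeta)|\le D/(1-|\zeta|)$, so no subsequence of these pairs stays in a disc $|\zeta|\le r<1$. Hence $|\zeta_k|\to1$ and $|\eta_k|\to1$. Let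
\[
d_k=\max\big(|\zeta_k-\eta_k|,\,1-|\zeta_k|,\,1-|\eta_k|\big)\to0,\qquad u_k=(1-d_k)\frac{\zeta_k}{|\zeta_k|},\qquad v_k=(1-d_k)\frac{\eta_k}{|\eta_k|}.
\]
By Lemma~\ref{lem:radial}, $F_k(\zeta_k)-F_k(u_k)\to0$ and $F_k(\eta_k)-F_k(v_k)\to0$. Next,
\[
|u_k-v_k|\le\Big|\frac{\zeta_k}{|\zeta_k|}-\frac{\eta_k}{|\eta_k|}\Big|\le(1-|\zeta_k|)+|\zeta_k-\eta_k|+(1-|\eta_k|)\le3d_k ,
\]
and $d_k\le1-|u_k|^2=1-|v_k|^2\le2d_k$. So $|1-\bar u_kv_k|\le(1-|u_k|^2)+|u_k-v_k|\le5d_k$, and $1-[u_k,v_k]^2\ge\frac1{25}$ by (F2). Lemma~\ref{lem:bounded}(i) gives $F_k(u_k)-F_k(v_k)\to0$. Adding the three limits, we get $F_k(\zeta_k)-F_k(\eta_k)\to0$, a contradiction.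

So the family is uniformly equicontinuous. In particular each geodesic is uniformly continuous on $\mathbb{D}$ and extends continuously to $\overline{\mathbb{D}}$.
\end{proof}

\begin{remark}
The restriction $F(0)\in K$ is needed for equicontinuity. If $F$ is a geodesic and $0<a<1$, then $F\circ\varphi_a$ is a geodesic. It takes the values $F(0)\ne F(\frac12)$ at the points $-a$ and $\varphi_a^{-1}(\frac12)=\frac{1-2a}{2-a}$, whose distance $\frac{1-a^2}{2-a}$ tends to $0$ as $a\to1$.
\end{remark}

\section{Injectivity on the circle}\label{sec:inj}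

Let $\Omega$ satisfy \eqref{eq:star}, let $F$ be a geodesic and $\overline F$ its extension. Lemma~\ref{lem:bounded}(i) gives $\overline F(\partial\mathbb{D})\subset\partial\Omega$, while $F(\mathbb{D})\subset\Omega$ and $F$ is injective. A continuous injection of the compact set $\overline{\mathbb{D}}$ is a homeomorphism onto its image. So Theorem~\ref{thm:general} follows once $\overline F$ is shown to be injective on $\partial\mathbb{D}$.

Suppose it is not. Composing $F$ with a rotation gives a geodesic again, so we may assume $\overline F(1)=\overline F(\tau)=p$ with $1\ne\tau\in\partial\mathbb{D}$. Let $N$ be as in Section~\ref{sec:ineq} and $X=X_p$, that is, $X(\zeta)=N(\zeta)(p-F(\zeta))$. Now that $F$ extends, we may let $\eta$ tend to the circle in \eqref{eq:B}. Since $\tau-\zeta=\tau(1-\bar\tau\zeta)$, the limits $\eta\to1$ and $\eta\to\tau$ show that the holomorphic functions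
\[
A(\zeta)=\frac{X(\zeta)}{(1-\zeta)^2},\qquad B(\zeta)=\frac{X(\zeta)}{\tau(1-\bar\tau\zeta)^2}
\]
have nonnegative real part on $\mathbb{D}$. The same field $X$ has to point toward $1$ and toward $\tau$, and the two demands conflict on the radius that ends at $1$. We show that $X\equiv0$.

We have $\tau(1-\bar\tau)^2=\tau-2+\bar\tau=-|1-\tau|^2\ne0$, so the function $r\mapsto1/\big(\tau(1-\bar\tau r)^2\big)$ is smooth near $r=1$ and equals $-|1-\tau|^{-2}+O(1-r)$. By (F5), $|A(r)|=O(1/(1-r))$. Hence, as $r\to1^-$,
\[
\operatorname{Re}B(r)=-\frac{(1-r)^2}{|1-\tau|^2}\operatorname{Re}A(r)+O\big(|A(r)|(1-r)^3\big)\le O\big((1-r)^2\big).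
\]
On the other hand (F3) gives $\operatorname{Re}B(r)\ge\frac{1-r}{1+r}\operatorname{Re}B(0)$. Therefore $\operatorname{Re}B(0)=0$, and $B\equiv ib$ with $b\in\mathbb{R}$ by (F4). Then $|A(r)|=|b|\,|1-\bar\tau r|^2/(1-r)^2$, which is $O(1/(1-r))$ only if $b=0$. So $X\equiv0$.

Let $\sigma\in\partial\mathbb{D}$ be arbitrary and $\zeta_k\to\sigma$ in $\mathbb{D}$. By Lemma~\ref{lem:limitN}, a limit point $\ell$ of $\bar\zeta_kN(\zeta_k)/|N(\zeta_k)|$ is a supporting functional at $\overline F(\sigma)$. Passing to the limit in $\bar\zeta_kX(\zeta_k)/|N(\zeta_k)|=0$ gives $\ell(p-\overline F(\sigma))=0$, so $\overline F(\sigma)=p$ by \eqref{eq:star}. Thus $\overline F$ is constant on $\partial\mathbb{D}$, and $F$ is constant by the maximum principle, which contradicts \eqref{eq:NF}. This completes the proof of Theorem~\ref{thm:general}. \qed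

\begin{thebibliography}{9}

\bibitem{JP} Jarnicki and Pflug, \emph{Invariant Distances and Metrics in Complex Analysis}.

\bibitem{Lempert} Lempert, 1982.

\bibitem{Maitra} Anwoy Maitra, \emph{On the continuous extension of Kobayashi isometries}, arXiv:1907.02409 (2019).

\bibitem{RoydenWong} Royden and Wong, 1983.

\end{thebibliography}
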